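# Finite-time blow-up for $u_t+\Delta^2u=|\nabla u|^2$ with clamped boundary conditions

Let $N\ge1$ and let $\Omega\subset\mathbb R^N$ be a smooth bounded domain, connected as domains always are here. Consider
$$u_t+\Delta^2u=|\nabla u|^p\quad\text{in }\Omega\times(0,\infty),\qquad u=\nabla u=0\ \text{on }\partial\Omega,\qquad u(\cdot,0)=u_0. \tag{1}$$
The boundary conditions are called clamped: $u$ and its normal derivative vanish. The right-hand side only pushes $u$ up, the fourth-order term smooths, and the boundary holds $u$ at $0$. Does the smoothing always win, or can a smooth solution break down in finite time? We begin with large $p$, where one integral answers this, and then see what that integral no longer gives at $p=2$.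

## 1. Exponents $p>3$: testing with $d^2$

**Notation.** Let $\delta(x)=\mathrm{dist}(x,\partial\Omega)$, let $\nu$ be the outer normal, and let $P=\mathcal H^{N-1}(\partial\Omega)$, so $P=2$ when $N=1$ (boundary integrals are then sums over the two endpoints). Fix $r_0\in(0,1)$ such that $\delta$ is smooth on $\{x\in\overline\Omega:\delta<3r_0\}$. Let $h$ be smooth and nondecreasing with $h(s)=s$ for $s\le r_0$, $h$ constant for $s\ge2r_0$, and $h\le2r_0$. The regularized distance is
$$d=h(\delta)\in C^\infty(\overline\Omega).$$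
It is positive in $\Omega$ and comparable to $\delta$. Where $d<r_0$ we have $d=\delta$ and $|\nabla d|=1$. On $\partial\Omega$, $\nu=-\nabla d$. For example, on $\Omega=(-1,1)$ with $r_0<1/3$, $d$ equals $1-|x|$ within distance $r_0$ of the endpoints, and the corner of $1-|x|$ at $0$ has been flattened away.

The letter $C$ denotes a constant depending only on $\Omega$ (and on $h$, on the cutoff $\eta$ below, and on $p,\beta$ when these occur). It may change from line to line but never depends on $u$, $t$ or $\varepsilon$. The level sets $\{d=s\}$, $s\le r_0$, have bounded area, so by the coarea formula, for measurable $g\ge0$ and $0<\tau\le r_0$,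
$$\int_{\{d<\tau\}}g(d)\,dx\le C\int_0^\tau g(s)\,ds. \tag{2}$$
In particular $|\{d<\tau\}|\le C\tau$, $\int_{\{d<\tau\}}d^2\le C\tau^3$, and $\int_\Omega d^{-\theta}dx<\infty$ for every $\theta<1$.

**Green's formula.** For $u,\varphi$ smooth on $\overline\Omega$,
$$\int_\Omega(\varphi\,\Delta^2u-u\,\Delta^2\varphi)=\int_{\partial\Omega}\big(\varphi\,\partial_\nu\Delta u-\partial_\nu\varphi\,\Delta u+\Delta\varphi\,\partial_\nu u-u\,\partial_\nu\Delta\varphi\big).$$
For clamped $u$ the last two terms vanish. Nothing is known about $\Delta u$ and $\partial_\nu\Delta u$ on $\partial\Omega$, so we use test functions with $\varphi=\partial_\nu\varphi=0$ on $\partial\Omega$. The simplest positive one is $d^2$.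

**Proposition 1.** Let $p>3$. There are constants $K,B>0$, depending only on $\Omega$ and $p$, with the following property. If $u$ solves (1) on $[0,T)$, with $u$, $u_t$ and the $x$-derivatives of $u$ up to order four continuous on $\overline\Omega\times[0,T)$, and $y_0:=\int_\Omega u_0d^2\,dx>K$, then $T\le\frac{4B^p}{p-1}\,y_0^{1-p}$.

*Proof.* Put $y(t)=\int_\Omega u\,d^2$ and $X(t)=\big(\int_\Omega|\nabla u|^pd^2\big)^{1/p}$. By Green's formula,
$$y'=X^p-\int_\Omega u\,\Delta^2(d^2)\,dx .$$

We first show that $X$ controls $u$. Since $u=0$ on $\partial\Omega$, extend $u$ by $0$ and integrate $\partial_1u$ along lines parallel to the $x_1$-axis: $\int|u|\le\mathrm{diam}(\Omega)\int|\nabla u|$. By Hölder, with $p'=p/(p-1)$,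
$$\int_\Omega|\nabla u|=\int_\Omega|\nabla u|\,d^{2/p}\,d^{-2/p}\le X\Big(\int_\Omega d^{-2/(p-1)}dx\Big)^{1/p'},$$
and the last integral is finite because $2/(p-1)<1$. As $d^2$ and $\Delta^2(d^2)$ are bounded, there is $B$ with $|y|\le BX$ and $\big|\int u\,\Delta^2(d^2)\big|\le BX$.

Now close the inequality. By Young, $BX\le\frac12X^p+C_1$ with some $C_1>0$, so whenever $y\ge0$,
$$y'\ge\tfrac12X^p-C_1\ge\tfrac12B^{-p}y^p-C_1 .$$
Let $K^p=4B^pC_1$. While $y\ge K$ we have $y'\ge\frac14B^{-p}y^p>0$. Hence, starting from $y_0>K$, $y$ never returns to $K$, and this inequality holds on all of $[0,T)$. Integrating $y'y^{-p}\ge\frac14B^{-p}$ gives $\frac14B^{-p}T\le\frac{y_0^{1-p}}{p-1}$. $\square$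

The proof used $p>3$ in one place: the bound of $\int|u|$ by $X$.

## 2. The case $p=2$, where plateaus are invisible to $\int|\nabla u|^2d^2$

From here to Section 5 we take
$$u_t+\Delta^2u=|\nabla u|^2\quad\text{in }\Omega\times(0,\infty),\qquad u=\nabla u=0\ \text{on }\partial\Omega,\qquad u(\cdot,0)=u_0, \tag{3}$$
with smooth $u_0$ compatible with the boundary conditions, for instance $u_0\in C_c^\infty(\Omega)$. Let $u$ be the classical (smooth) solution on its maximal interval $[0,T^*)$, $T^*\in(0,\infty]$. Finite-time blow-up means $T^*<\infty$. Global regularity means $T^*=\infty$ for every such $u_0$. Which of the two holds, in each dimension?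

The question is posed in Yanping Cao and Edriss S. Titi, "Trivial Stationary Solutions to the Kuramoto-Sivashinsky and Certain Nonlinear Elliptic Equations", arXiv:math/0603723 (2006), where it is described as unknown. For context, that paper reports, from Bellout et al., finite-time blow-up of the $L^\infty$-norm for $p>2$ and special large data. It contrasts this with the second-order problem $u_t-\Delta u=|\nabla u|^p$, $u|_{\partial\Omega}=0$, whose maximum principle forces singularities to occur in derivatives only.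

We shall prove that finite-time blow-up occurs for every $N\ge1$ and every smooth bounded $\Omega$.

**The first attempt.** Keep a fixed weight $\varphi$, comparable to $d^2$, with $\varphi=\partial_\nu\varphi=0$ on $\partial\Omega$, and set $y=\int u\varphi$, $D=\int|\nabla u|^2d^2$. To copy Section 1 we would need $|y|\le BD^{1/2}$ for clamped functions. This is false. Let $\eta\in C^\infty([0,\infty))$ with $0\le\eta\le1$, $\eta=1$ on $[0,1]$, $\eta=0$ on $[2,\infty)$, and take $w_\tau=1-\eta(d/\tau)\in C_c^\infty(\Omega)$ with $2\tau<r_0$. Then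
$$\int_\Omega|\nabla w_\tau|^2d^2\,dx=\tau^{-2}\int_\Omega\eta'(d/\tau)^2d^2\,dx\le C\tau^{-2}(2\tau)^2|\{d<2\tau\}|\le C\tau\to0,$$
while $\int w_\tau\varphi\to\int\varphi>0$. (The same computation with exponent $p$ gives $C\tau^{3-p}$, so the inequality fails for all $p<3$.) A high plateau that drops to $0$ in a thin boundary layer costs almost nothing in $D$. So $D$ can control at best $u$ minus a constant.

**What a constant contributes.** Let us see what the linear term does on the part $u\approx c$ that $D$ does not see. It gives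
$$-c\int_\Omega\Delta^2\varphi=-c\int_{\partial\Omega}\partial_\nu\Delta\varphi,$$
a boundary quantity whose sign depends on $\varphi$. On $\Omega=(-1,1)$ it equals $-c\,[\varphi'''(1)-\varphi'''(-1)]$. Two examples by hand:

- For $\varphi=(1-x^2)^2$ we have $\varphi''''=24$ and $\int\varphi''''=48$. The constant contributes $-48c$, which damps $y$.
- For $\varphi=(1-x^2)^2(1-\tfrac12x^2)=1-\tfrac52x^2+2x^4-\tfrac12x^6$ we have $\varphi'''=48x-60x^3$, so $\int\varphi''''=2(48-60)=-24$. The constant contributes $+24c$, which feeds $y$.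

With $s=1-x$, the first weight is $4s^2-4s^3+O(s^4)$ near $x=1$ and the second is $2s^2+2s^3+O(s^4)$. The coefficient of $s^3$ decides, and making it large makes the gain large. Hence the weight $d^2+d^3/\varepsilon$ near $\partial\Omega$, with $\varepsilon$ small. We first need the precise sense in which $D$ controls $u$ up to a constant.

## 3. A weighted Poincaré–Hardy inequality

Put
$$A=\int_\Omega d^2\,dx,\qquad m(w)=\frac1A\int_\Omega w\,d^2\,dx .$$
For $p=2$ only $q=2$ below is needed. Other $q$ serve Section 6.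

**Lemma 1.** Let $1<q\le2$. For all $w\in W^{1,q}(\Omega)$,
$$\int_\Omega|w-m(w)|^q\,d^{2-q}\,dx\le C\int_\Omega|\nabla w|^q\,d^2\,dx. \tag{4}$$

*Proof.* The weights $d^{2-q}$ and $d^2$ are bounded and $m$ is continuous on $L^q$, so both sides are continuous on $W^{1,q}(\Omega)$. By density we may take $w\in C^1(\overline\Omega)$.

**Step 1.** The purpose is to bound $w$ near $\partial\Omega$ by its weighted gradient and its values on a compact set. Choose $r_1<r_0$ with $d|\Delta d|\le\frac12$ on $\{d\le r_1\}$, and put $\chi=\eta(2d/r_1)$, $K=\{r_1/2\le d\le r_1\}$. The set $K$ is compact in $\Omega$ and contains the support of $\nabla\chi$. On $\operatorname{supp}\chi\subset\{d\le r_1\}$ we have $|\nabla d|=1$, and since $3-q\ge1$,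
$$\nabla\cdot(d^{3-q}\nabla d)=d^{2-q}\big((3-q)+d\,\Delta d\big)\ge\tfrac12d^{2-q}.$$
The field $d^{3-q}\nabla d$ is $C^1$ on $\overline\Omega$ and vanishes on $\partial\Omega$, and $|w|^q$ is $C^1$ because $q>1$. Multiplying by $\chi|w|^q$ and using the divergence theorem,
$$\tfrac12\int\chi|w|^qd^{2-q}\le-\int d^{3-q}\,\nabla d\cdot\nabla(\chi|w|^q)\le q\int\chi|w|^{q-1}|\nabla w|\,d^{3-q}+C\int_K|w|^q .$$
Split the weight as $d^{3-q}=d^{(2-q)(q-1)/q}\,d^{2/q}$; indeed $(2-q)(q-1)+2=3q-q^2$. With $q'=q/(q-1)$,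
$$\big(|w|^{q-1}d^{(2-q)(q-1)/q}\big)^{q'}=|w|^qd^{2-q},\qquad\big(|\nabla w|\,d^{2/q}\big)^q=|\nabla w|^qd^2,$$
so Young's inequality bounds the first term on the right by $\frac14\int\chi|w|^qd^{2-q}+C\int|\nabla w|^qd^2$. Absorbing,
$$\int\chi|w|^qd^{2-q}\le C\Big(\int|\nabla w|^qd^2+\int_K|w|^q\Big). \tag{5}$$

**Step 2.** The purpose is to see that the norm on the left of (4) controls $m$. Since $d^2=d^{(2-q)/q}\,d^{3-2/q}$ with $3-2/q>0$, Hölder gives
$$\int|v|\,d^2\le\Big(\int|v|^qd^{2-q}\Big)^{1/q}\Big(\int d^{(3-2/q)q'}\Big)^{1/q'}\le C\Big(\int|v|^qd^{2-q}\Big)^{1/q}. \tag{6}$$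

**Step 3.** The purpose is to conclude by compactness. If (4) fails for every $C$, then after subtracting means and normalizing there are $w_n\in C^1(\overline\Omega)$ with $m(w_n)=0$, $\int|w_n|^qd^{2-q}=1$ and $\int|\nabla w_n|^qd^2\to0$. On compact subsets of $\Omega$ the weights are bounded below, so $(w_n)$ is bounded in $W^{1,q}_{loc}(\Omega)$. By Rellich's theorem a subsequence converges in $L^q_{loc}(\Omega)$ to some $w$ with $\nabla w=0$. As $\Omega$ is connected, $w\equiv k$ is constant.

Apply (5) to $w_n-k$. The gradient term tends to $0$, and so does $\int_K|w_n-k|^q$, hence $\int\chi|w_n-k|^qd^{2-q}\to0$. The set $\{\chi<1\}$ lies in the compact set $\{d\ge r_1/2\}\subset\Omega$, where $w_n\to k$ in $L^q$. Since $1\le\chi+\mathbf 1_{\{\chi<1\}}$, we get $\int|w_n-k|^qd^{2-q}\to0$. By (6), $m(w_n)-k=m(w_n-k)\to0$, so $k=0$. Then $\int|w_n|^qd^{2-q}\to0$, contradicting the normalization. $\square$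

## 4. The weights $d^2+d^3/\varepsilon$ and their boundary flux

For $0<\varepsilon\le\varepsilon_0:=r_0/2$ define
$$\varphi_\varepsilon=d^2+\varepsilon^{-1}d^3\,\eta(d/\varepsilon)\in C^\infty(\overline\Omega).$$
The cubic term lives in $\{d\le2\varepsilon\}\subset\{d\le r_0\}$.

**Lemma 2.** For $0<\varepsilon\le\varepsilon_0$:

1. $d^2\le\varphi_\varepsilon\le3d^2$, and $\varphi_\varepsilon=\partial_\nu\varphi_\varepsilon=0$ on $\partial\Omega$;
2. $\displaystyle\int_\Omega\Delta^2\varphi_\varepsilon=-\frac{6P}\varepsilon-2\int_{\partial\Omega}\Delta d$;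
3. $\|\Delta^2\varphi_\varepsilon\|_{L^2}\le C\varepsilon^{-3/2}$;
4. $|\partial_\varepsilon\varphi_\varepsilon|\le C\varepsilon\,\mathbf 1_{\{d<2\varepsilon\}}$, so $\int|\partial_\varepsilon\varphi_\varepsilon|\le C\varepsilon^2$ and $\|\partial_\varepsilon\varphi_\varepsilon\|_{L^2}\le C\varepsilon^{3/2}$.

*Proof.* (1) We have $\varphi_\varepsilon=d^2\big(1+(d/\varepsilon)\eta(d/\varepsilon)\big)$ with $0\le(d/\varepsilon)\eta(d/\varepsilon)\le2$. A smooth multiple of $d^2$ vanishes on $\partial\Omega$ together with its gradient.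

(2) By the divergence theorem the integral equals $\int_{\partial\Omega}\partial_\nu\Delta\varphi_\varepsilon$. Where $d<\varepsilon$, $\varphi_\varepsilon=d^2+d^3/\varepsilon$ and $|\nabla d|=1$, so
$$\Delta\varphi_\varepsilon=2+2d\,\Delta d+\frac{6d}\varepsilon+\frac{3d^2\Delta d}\varepsilon .$$
On $\partial\Omega$, $\partial_\nu=-\nabla d\cdot\nabla$. Differentiating and setting $d=0$ gives $\partial_\nu\Delta\varphi_\varepsilon=-2\Delta d-6/\varepsilon$. Integrate over $\partial\Omega$.

(3) $\Delta^2(d^2)$ is bounded. The rest is $\varepsilon^2G(d/\varepsilon)$ with $G(s)=s^3\eta(s)$. By the chain rule a derivative of order $k\le4$ is a sum of terms $\varepsilon^{2-j}G^{(j)}(d/\varepsilon)$, $j\le k$, times bounded functions, hence $O(\varepsilon^{2-k})$ as $\varepsilon<1$. Thus $\Delta^2$ of the rest is $O(\varepsilon^{-2})$ on a set of measure at most $C\varepsilon$, and $\int|\Delta^2\varphi_\varepsilon|^2\le C(1+\varepsilon\cdot\varepsilon^{-4})\le C\varepsilon^{-3}$.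

(4) $\partial_\varepsilon\varphi_\varepsilon=-\varepsilon^{-2}d^3\eta(d/\varepsilon)-\varepsilon^{-3}d^4\eta'(d/\varepsilon)$. Both terms vanish for $d\ge2\varepsilon$ and are $O(\varepsilon)$ for $d<2\varepsilon$, a set of measure at most $C\varepsilon$. $\square$

On $(-1,1)$ item 2 reads $\int\varphi_\varepsilon''''=-12/\varepsilon$, since $d''=0$ near the endpoints.

## 5. Blow-up for $p=2$ with a weight that moves in time

**Theorem 1.** There are constants $\kappa,\sigma>0$ and $\varepsilon_1\in(0,\varepsilon_0]$, depending only on $\Omega$, such that if for some $\varepsilon_*\in(0,\varepsilon_1]$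
$$\int_\Omega u_0\,\varphi_{\varepsilon_*}\,dx>\kappa\,\varepsilon_*^{-2}, \tag{7}$$
then the solution of (3) has $T^*\le\varepsilon_*/\sigma<\infty$. In particular:

- if $\psi\in C_c^\infty(\Omega)$ and $\int_\Omega\psi\,d^2>0$ (for example $0\le\psi\not\equiv0$), then $u_0=\lambda\psi$ has $T^*<\infty$ for all large $\lambda$;
- if $0\le u_0\in C_c^\infty(\Omega)$ and $M:=\int_\Omega u_0d^2>\kappa\varepsilon_1^{-2}$, then $T^*\le\dfrac{\sqrt\kappa}{\sigma}M^{-1/2}$.

Hence global regularity fails for every $N\ge1$, on every smooth bounded domain.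

*Proof.* Let $0\le\sigma\le1$, $\varepsilon_*\in(0,\varepsilon_0]$ and $\varepsilon(t)=\varepsilon_*-\sigma t$, for those $t<T^*$ with $\varepsilon(t)>0$. We allow $\sigma=0$ for the moment, to see what a frozen weight gives. Put
$$y=\int_\Omega u\,\varphi_{\varepsilon(t)},\qquad A_\varepsilon=\int_\Omega\varphi_\varepsilon\in[A,3A],\qquad c=\frac y{A_\varepsilon},\qquad D=\int_\Omega|\nabla u|^2d^2 .$$

**Step 1.** The purpose is to show that $u$ is close to the constant $c(t)$ up to $D^{1/2}$:
$$\|u-c\|_{L^2}\le CD^{1/2}. \tag{8}$$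
Lemma 1 with $q=2$ gives $\|u-m(u)\|_{L^2}\le CD^{1/2}$. Since $\varphi_\varepsilon\le3d^2$ is bounded and $A_\varepsilon\ge A$, we have $|c-m(u)|=A_\varepsilon^{-1}\big|\int(u-m(u))\varphi_\varepsilon\big|\le C\|u-m(u)\|_{L^2}$, and (8) follows.

**Step 2.** The purpose is a differential inequality in which a large $y$ grows at rate of order $1/\varepsilon$. Since $u$ and $\varphi_\varepsilon$ both satisfy the clamped conditions, Green's formula has no boundary terms, and as $\varepsilon'=-\sigma$,
$$y'=\int|\nabla u|^2\varphi_\varepsilon-\int u\,\Delta^2\varphi_\varepsilon-\sigma\int u\,\partial_\varepsilon\varphi_\varepsilon .$$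
The first term is at least $D$. In the other two write $u=c+(u-c)$. By Cauchy–Schwarz, (8) and Lemma 2, the parts with $u-c$ are at most $CD^{1/2}\varepsilon^{-3/2}$ and $CD^{1/2}\varepsilon^{3/2}$ in absolute value. The parts with $c$ are
$$-c\int\Delta^2\varphi_\varepsilon=c\Big(\frac{6P}\varepsilon+2\int_{\partial\Omega}\Delta d\Big),\qquad-\sigma c\int\partial_\varepsilon\varphi_\varepsilon .$$
Hence, whenever $y\ge0$ (so that $c\ge0$),
$$y'\ge D-CD^{1/2}\varepsilon^{-3/2}-CD^{1/2}\varepsilon^{3/2}+c\Big(\frac{6P}\varepsilon-C-C\varepsilon^2\Big).$$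
Choose $\varepsilon_1\le\varepsilon_0$ so small that the bracket is at least $3P/\varepsilon$ for $\varepsilon\le\varepsilon_1$. As $\varepsilon\le1$, the first three terms are at least $D-2CD^{1/2}\varepsilon^{-3/2}\ge-C^2\varepsilon^{-3}$ (complete the square). Finally $c\ge y/(3A)$. So there is $C_2>0$ depending only on $\Omega$, in particular not on $\sigma\in[0,1]$, such that for $\varepsilon_*\le\varepsilon_1$
$$y'\ge\frac{a\,y-C_2\,\varepsilon^{-2}}\varepsilon\quad\text{whenever }y\ge0,\qquad a:=\frac PA. \tag{9}$$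

Pause here. With $\sigma=0$, (9) is a linear inequality: it gives exponential growth of a large $y$ and no more. But the rate $a/\varepsilon$ improves as $\varepsilon$ decreases, and the price $C_2\varepsilon^{-3}$ is harmless as long as $y$ stays well above $\varepsilon^{-2}$. If one inserts $\varepsilon=(2C_2/(ay))^{1/2}$ in the right side of (9), it becomes $\frac{ay}{2\varepsilon}$, a constant multiple of $y^{3/2}$. This is superlinear, and along a solution of $y'=\mathrm{const}\cdot y^{3/2}$ the quantity $\varepsilon\sim y^{-1/2}$ decreases linearly in time. So we simply prescribe $\varepsilon(t)=\varepsilon_*-\sigma t$. The power also fits the scaling of the equation: if $u$ solves $u_t+\Delta^2u=|\nabla u|^2$, so does $\lambda^2u(\lambda x,\lambda^4t)$ where it is defined, each term being multiplied by $\lambda^6$; length $\varepsilon$ goes with amplitude $\varepsilon^{-2}$.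

**Step 3.** The purpose is to keep $y$ above the barrier $\kappa\varepsilon(t)^{-2}$. Fix
$$\kappa=\frac{2C_2}a,\qquad\sigma=\min\Big(1,\frac a8\Big),\qquad T_1=\frac{\varepsilon_*}\sigma,\qquad f(t)=y(t)-\kappa\,\varepsilon(t)^{-2},\quad0\le t<\min(T^*,T_1).$$
By (7), $f(0)>0$. Suppose $f$ vanishes somewhere and let $t_0$ be its first zero. On $[0,t_0]$ we have $y\ge\kappa\varepsilon^{-2}>0$, so (9) applies. Since $(\kappa\varepsilon^{-2})'=2\sigma\kappa\varepsilon^{-3}$,
$$f'\ge(a\kappa-C_2-2\sigma\kappa)\,\varepsilon^{-3}\ge\Big(\frac{a\kappa}2-\frac{a\kappa}4\Big)\varepsilon^{-3}>0 .$$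
So $f(t_0)\ge f(0)>0$, a contradiction. Therefore
$$\int_\Omega u(t)\,\varphi_{\varepsilon(t)}\,dx>\kappa\,(\varepsilon_*-\sigma t)^{-2}\qquad\text{on }[0,\min(T^*,T_1)). \tag{10}$$

**Step 4.** The purpose is to rule out $T^*>T_1$. In that case $u$ would be bounded on the compact set $\overline\Omega\times[0,T_1]$, and the left side of (10) would be at most $3A\sup|u|$ for all $t<T_1$, while the right side tends to infinity as $t\to T_1$. So $T^*\le T_1=\varepsilon_*/\sigma$.

**Step 5.** The purpose is to exhibit data satisfying (7). Since $|\varphi_\varepsilon-d^2|\le\varepsilon^{-1}(2\varepsilon)^3=8\varepsilon^2$, $\varphi_\varepsilon\to d^2$ uniformly as $\varepsilon\to0$. If $\int\psi d^2>0$, fix $\varepsilon_*\le\varepsilon_1$ with $\int\psi\varphi_{\varepsilon_*}>0$; then (7) holds for $u_0=\lambda\psi$ once $\lambda$ is large. If $u_0\ge0$, then $\int u_0\varphi_{\varepsilon_*}\ge M$, so (7) holds for every $\varepsilon_*\in(\sqrt{\kappa/M},\varepsilon_1]$, an interval that is nonempty because $M>\kappa\varepsilon_1^{-2}$.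 Letting $\varepsilon_*\downarrow\sqrt{\kappa/M}$ in $T^*\le\varepsilon_*/\sigma$ gives $T^*\le\frac{\sqrt\kappa}\sigma M^{-1/2}$. $\blacksquare$

For $u_0=\lambda\psi$ with $0\le\psi\in C_c^\infty(\Omega)$, $\psi\not\equiv0$, and $\lambda$ large, the second consequence reads $T^*\le C\lambda^{-1/2}$, with $C$ depending on $\Omega$ and $\psi$.

## 6. All exponents $p>1$, the term $\beta\Delta u$, and very weak solutions

Let $\beta\in\mathbb R$, $p\ge1$, $L=\Delta^2+\beta\Delta$, and consider
$$u_t+\Delta^2u+\beta\Delta u=|\nabla u|^p,\qquad u=\nabla u=0\ \text{on }\partial\Omega,\qquad u(0)=u_0. \tag{11}$$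

**Definition.** A very weak solution of (11) on $[0,T)$ is a function $u\in L^p_{loc}([0,T);W^{1,p}(\Omega))$ such that
$$-\int_\Omega u_0\,\psi(0)-\int_0^T\!\!\int_\Omega u\,\psi_t+\int_0^T\!\!\int_\Omega u\,L\psi=\int_0^T\!\!\int_\Omega|\nabla u|^p\psi$$
for all $\psi\in C^\infty(\overline\Omega\times[0,T))$ that vanish for $t$ near $T$ and satisfy $\psi=\partial_\nu\psi=0$ on $\partial\Omega$.

A classical solution is a very weak one: multiply (11) by $\psi$, integrate by parts in $t$, and use Green's formulas for $\Delta^2$ and $\Delta$, whose boundary terms all vanish. The clamped condition enters only through the test functions.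

For $p>1$ put $q=\min(p,2)$, $p'=p/(p-1)$, and
$$\gamma=\frac{3p'}q-1=\begin{cases}\dfrac{4-p}{p-1},&1<p\le2,\\[2mm]\dfrac{3p'}2-1,&p\ge2.\end{cases}$$
Then $\gamma>0$ and $\gamma p>1$. For $p\le2$, $\gamma p=\frac{p(4-p)}{p-1}\ge4$, because $p(4-p)-4(p-1)=4-p^2\ge0$. For $p\ge2$, $\gamma\ge\frac12$ since $p'>1$, and $pp'=p+p'$ gives $\gamma p=\frac32(p+p')-p=\frac p2+\frac{3p'}2>1$. For $p=2$ we recover $\gamma=2$.

**Theorem 2.** (a) Let $p>1$, $\beta\in\mathbb R$, $N\ge1$. There are $\kappa,\sigma,\varepsilon_1>0$ depending only on $\Omega,p,\beta$ and functions $\varphi_\varepsilon\in C^\infty(\overline\Omega)$ with $\frac12d^2\le\varphi_\varepsilon\le6d^2$ and $\varphi_\varepsilon\to\rho$ uniformly as $\varepsilon\to0$, where $\frac12d^2\le\rho\le\frac32d^2$, such that: if $u_0\in L^1(\Omega)$ and $\int_\Omega u_0\varphi_{\varepsilon_*}>\kappa\varepsilon_*^{-\gamma}$ for some $\varepsilon_*\in(0,\varepsilon_1]$, then (11) has no very weak solution on $[0,T)$ for any $T>\varepsilon_*/\sigma$. In particular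 this applies to $u_0=\lambda\psi$ with $0\le\psi\in C_c^\infty(\Omega)$, $\psi\not\equiv0$, $\lambda$ large, and the existence time is then at most $C\lambda^{-1/\gamma}$ with $C=C(\Omega,p,\beta,\psi)$.

(b) If $p=1$, then for every $u_0\in H^2_0(\Omega)$ problem (11) has a global strong solution, $u\in H^1(0,T;L^2)\cap L^2(0,T;H^4\cap H^2_0)$ for all $T$.

Thus, among $p\ge1$, finite-time blow-up for some smooth data occurs exactly when $p>1$, and $p=2$ is not a threshold for the clamped problem, in any dimension. With $p=2$ and $\beta>0$, part (a) gives blow-up for the clamped Kuramoto–Sivashinsky equation.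

What must change in the argument of Section 5? For $p<2$ we use Lemma 1 with $q=p$, whose left side carries the weight $d^{2-q}$. Pairing $u-c$ with $L\varphi_\varepsilon$ by Hölder then needs $|L\varphi_\varepsilon|^{q'}$ to be integrable against $d^{-(2-q)q'/q}=d^{-(2-q)/(q-1)}$. If $q\le\frac32$ this exponent is at least $1$, and boundedness of $L\varphi_\varepsilon$ does not suffice. We therefore correct the weights at order $d^4$ so that $L\varphi_\varepsilon=0$ on $\partial\Omega$.

*Proof of (a).*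

**Step 1.** The purpose is to build the corrected weights. For smooth $b$, $L(bd^4)=24b$ on $\partial\Omega$: a term survives at $d=0$ only if all four derivatives fall on $d^4$, and these give $24|\nabla d|^4b$; the term $\beta\Delta(bd^4)$ vanishes there. Put
$$\rho=d^2-\tfrac1{24}\,\eta(d/s)\,L(d^2)\,d^4,\qquad R=d^3-\tfrac1{24}\,L(d^3)\,d^4,\qquad\varphi_\varepsilon=\rho+\varepsilon^{-1}R\,\eta(d/\varepsilon).$$
Then $L\rho=LR=0$ on $\partial\Omega$. Fix $s>0$ so small that $\frac1{24}|L(d^2)|d^2\le\frac12$ on $\{d\le2s\}$, which gives $\frac12d^2\le\rho\le\frac32d^2$. Let $\varepsilon_1<1$ be so small that for $\varepsilon\le\varepsilon_1$ we have $2\varepsilon<r_0$ and, since $R=d^3(1-\frac1{24}L(d^3)d)$, $0\le R\le2d^3$ on $\{d\le2\varepsilon\}$.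

**Step 2.** The purpose is to replace Lemma 2. For $\varepsilon\le\varepsilon_1$:

1. $\frac12d^2\le\varphi_\varepsilon\le6d^2$ and $\varphi_\varepsilon=\partial_\nu\varphi_\varepsilon=0$ on $\partial\Omega$. Indeed $\varphi_\varepsilon\ge\rho$, and $\varepsilon^{-1}R\,\eta(d/\varepsilon)\le2\varepsilon^{-1}d^3\,\mathbf 1_{\{d\le2\varepsilon\}}\le4d^2$. All terms are smooth multiples of $d^2$.
2. $\int_\Omega L\varphi_\varepsilon=-\frac{6P}\varepsilon-2\int_{\partial\Omega}\Delta d$. Near $\partial\Omega$, $\varphi_\varepsilon=d^2+d^3/\varepsilon+b\,d^4$ with $b$ smooth. On $\partial\Omega$, $\partial_\nu\Delta(bd^4)=0$, as only three derivatives are taken, so $\int\Delta^2\varphi_\varepsilon$ is computed as in Lemma 2. Also $\int\Delta\varphi_\varepsilon=\int_{\partial\Omega}\partial_\nu\varphi_\varepsilon=0$.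
3. $|L\varphi_\varepsilon|\le C\big(d+\varepsilon^{-3}d\,\mathbf 1_{\{d<2\varepsilon\}}\big)$ almost everywhere. The functions $L\rho$ and $LR$ are smooth and vanish on $\partial\Omega$, so they are $O(d)$. This handles $L\rho$ everywhere, and it bounds $\varepsilon^{-1}LR$ on $\{d<\varepsilon\}$ by $C\varepsilon^{-1}d\le C\varepsilon^{-3}d$. On $\{\varepsilon\le d\le2\varepsilon\}$, derivatives of $R=d^3\cdot(\text{smooth})$ of order $j$ are $O(\varepsilon^{3-j})$ for $j\le3$ and $O(1)$ for $j=4$, while derivatives of $\eta(d/\varepsilon)$ of order $j$ are $O(\varepsilon^{-j})$. By Leibniz, fourth derivatives of $R\,\eta(d/\varepsilon)$ are $O(\varepsilon^{-1})$ and second derivatives are $O(\varepsilon)$. So there $|L(\varepsilon^{-1}R\,\eta(d/\varepsilon))|\le C\varepsilon^{-2}\le C\varepsilon^{-3}d$.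
4. $|\partial_\varepsilon\varphi_\varepsilon|\le C\varepsilon^{-2}d^3\,\mathbf 1_{\{d<2\varepsilon\}}\le Cd\,\mathbf 1_{\{d<2\varepsilon\}}$, because $\partial_\varepsilon\varphi_\varepsilon=-\varepsilon^{-2}R\,\eta(d/\varepsilon)-\varepsilon^{-3}dR\,\eta'(d/\varepsilon)$. Hence $\int|\partial_\varepsilon\varphi_\varepsilon|\le C\varepsilon^2$. Also $\|\varphi_\varepsilon-\rho\|_\infty\le\varepsilon^{-1}\cdot2(2\varepsilon)^3\le C\varepsilon^2$, so $\varphi_\varepsilon\to\rho$ uniformly.

**Step 3.** The purpose is to bound every error term by a weighted gradient norm. For $u\in W^{1,p}(\Omega)$ let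
$$X=\Big(\int_\Omega|\nabla u|^qd^2\Big)^{1/q},\qquad y=\int_\Omega u\,\varphi_\varepsilon,\qquad c=\frac y{\int\varphi_\varepsilon},\qquad w=u-c .$$
By item 1, $|c-m(u)|\le\frac2A\int|u-m(u)|\,6d^2$. By (6) and Lemma 1 this is at most $CX$, and Lemma 1 again gives
$$W:=\Big(\int_\Omega|w|^qd^{2-q}\Big)^{1/q}\le CX .$$
Next, $q'-\frac{(2-q)q'}q=\frac{2(q-1)}q\,q'=2$. Hölder and item 3 yield
$$\int|w||L\varphi_\varepsilon|\le W\Big(\int|L\varphi_\varepsilon|^{q'}d^{-(2-q)q'/q}\Big)^{1/q'}\le CX\Big(\int_\Omega d^2+\varepsilon^{-3q'}\int_{\{d<2\varepsilon\}}d^2\Big)^{1/q'} .$$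
By (2) the last integral is at most $C\varepsilon^3$, so, as $(q'-1)/q'=1/q$,
$$\int|w||L\varphi_\varepsilon|\le CX\varepsilon^{-3(q'-1)/q'}=CX\varepsilon^{-3/q}. \tag{12}$$
In the same way, item 4 gives $\int|w||\partial_\varepsilon\varphi_\varepsilon|\le CX\big(\int_{\{d<2\varepsilon\}}d^2\big)^{1/q'}\le CX$. Finally, Hölder for the measure $d^2dx$ of total mass $A$ gives
$$\int|\nabla u|^p\varphi_\varepsilon\ge\tfrac12\int|\nabla u|^pd^2\ge c_0X^p,\qquad c_0=\tfrac12A^{1-p/q}>0. \tag{13}$$

**Step 4.** The purpose is to justify the equation for $y'$ for very weak solutions. Suppose $u$ is a very weak solution on $[0,T)$ with $T>T_1:=\varepsilon_*/\sigma$, where $0<\sigma\le1$ is fixed in Step 6, and let $\varepsilon(t)=\varepsilon_*-\sigma t$. For $\xi\in C_c^\infty([0,T_1))$ the function $\psi=\xi(t)\varphi_{\varepsilon(t)}(x)$, extended by zero, is admissible, and $\psi_t=\xi'\varphi_\varepsilon-\sigma\xi\,\partial_\varepsilon\varphi_\varepsilon$. With $y(t)=\int u\,\varphi_{\varepsilon(t)}$ and $Y_0=\int u_0\varphi_{\varepsilon_*}$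 the definition gives
$$-\int_0^{T_1}\xi'y\,dt=\xi(0)Y_0+\int_0^{T_1}\xi g\,dt,\qquad g=\int|\nabla u|^p\varphi_\varepsilon-\int u\,L\varphi_\varepsilon-\sigma\int u\,\partial_\varepsilon\varphi_\varepsilon .$$
Here $g\in L^1_{loc}([0,T_1))$, because $u\in L^p_{loc}([0,T);W^{1,p})$ and $\varphi_\varepsilon$, $L\varphi_\varepsilon$, $\partial_\varepsilon\varphi_\varepsilon$ are bounded for $t$ in compact subsets of $[0,T_1)$. The function $\tilde y(t)=Y_0+\int_0^tg$ satisfies the same identity, so $\int\xi'(y-\tilde y)=0$. Every $\theta\in C_c^\infty([0,T_1))$ is of the form $\xi'$, with $\xi(t)=-\int_t^{T_1}\theta$. Hence $y=\tilde y$ almost everywhere. From now on $y$ is this locally absolutely continuous representative: $y(0)=Y_0$ and $y'=g$ a.e.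

**Step 5.** The purpose is the analogue of (9). Split $u=c+w$. When $y\ge0$, hence $c\ge0$, Step 3 and items 2 and 4 give, for a.e. such $t$,
$$y'\ge c_0X^p-CX\varepsilon^{-3/q}+c\Big(\frac{6P}\varepsilon-C\Big),$$
where the bound $CX$ from $\partial_\varepsilon\varphi_\varepsilon$ is absorbed in the second term. Young's inequality gives $CX\varepsilon^{-3/q}\le c_0X^p+C\varepsilon^{-3p'/q}$, and $3p'/q=\gamma+1$. Decrease $\varepsilon_1$ so that $\frac{6P}\varepsilon-C\ge\frac{3P}\varepsilon$ for $\varepsilon\le\varepsilon_1$, and use $c\ge y/(6A)$. There is $C_2>0$, depending only on $\Omega,p,\beta$, with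
$$y'\ge\frac{a\,y-C_2\,\varepsilon^{-\gamma}}\varepsilon\quad\text{for a.e. }t\text{ with }y\ge0,\qquad a=\frac P{2A}. \tag{14}$$

**Step 6.** The purpose is the barrier and the contradiction. Let $\kappa=2C_2/a$, $\sigma=\min\big(1,\frac a{4\gamma}\big)$ and $f=y-\kappa\varepsilon^{-\gamma}$, so that $f(0)>0$ by hypothesis. If $f$ had a first zero $t_0<T_1$, then on $[0,t_0]$ we would have $y\ge\kappa\varepsilon^{-\gamma}>0$ and, a.e.,
$$f'\ge(a\kappa-C_2-\gamma\sigma\kappa)\,\varepsilon^{-\gamma-1}\ge\frac{a\kappa}4\,\varepsilon^{-\gamma-1}>0 .$$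
As $f$ is absolutely continuous on $[0,t_0]$, $f(t_0)\ge f(0)>0$, a contradiction. Hence $y(t)>\kappa(\varepsilon_*-\sigma t)^{-\gamma}$ on $[0,T_1)$. On the other hand $|y|\le C\|u(t)\|_{L^1}$ a.e., and $u\in L^p(0,T_1;W^{1,p})$ because $T_1<T$, so $y\in L^p(0,T_1)$. This contradicts $\int_0^{T_1}(\varepsilon_*-\sigma t)^{-\gamma p}dt=\infty$, which holds since $\gamma p>1$. So there is no such solution.

**Step 7.** The purpose is to treat $u_0=\lambda\psi$, $0\le\psi\in C_c^\infty(\Omega)$, $\psi\not\equiv0$. Here $\int u_0\varphi_\varepsilon\ge\frac\lambda2\int\psi d^2$, so for $\lambda$ large every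
$$\varepsilon_*\in\Big(\big(2\kappa/(\lambda\textstyle\int\psi d^2)\big)^{1/\gamma},\,\varepsilon_1\Big]$$
is admissible. Letting $\varepsilon_*$ decrease to the left endpoint bounds the existence time by $C\lambda^{-1/\gamma}$. $\square$

## 7. The linear-growth exponent $p=1$

It remains to prove Theorem 2(b). When $p=1$ the nonlinearity is globally Lipschitz in $\nabla u$, and a contraction argument on $[0,\infty)$ works. All norms without index are in $L^2(\Omega)$.

**Step 1.** The purpose is to set up the linear operator. For $v\in H^2_0(\Omega)$, $\|\nabla v\|^2=-\int v\,\Delta v\le\|v\|\|\Delta v\|$. Hence $|\beta|\|\nabla v\|^2\le\frac12\|\Delta v\|^2+\frac12\beta^2\|v\|^2$, and for $k\ge1+\frac12\beta^2$ the form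
$$\|\Delta v\|^2-\beta\|\nabla v\|^2+k\|v\|^2\ge\tfrac12\|\Delta v\|^2+\|v\|^2\qquad\text{on }H^2_0(\Omega). \tag{15}$$
On $H^2_0$ the norm $\|\Delta v\|$ is equivalent to the $H^2$-norm (for $v\in C_c^\infty$ two integrations by parts give $\|\Delta v\|=\|D^2v\|$, and Poincaré's inequality does the rest), so the form is closed. Its self-adjoint operator is $\Lambda=L+k\ge1$, with $D(\Lambda^{1/2})=H^2_0$ and $D(\Lambda)=H^4\cap H^2_0$ by elliptic regularity for the clamped problem. By (15), $\|\Delta v\|\le\sqrt2\,\|\Lambda^{1/2}v\|$. As $H^2_0$ embeds compactly in $L^2$, there is an orthonormal basis $(e_j)$ of $L^2$ with $\Lambda e_j=\lambda_je_j$, $\lambda_j\ge1$.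

**Step 2.** The purpose is a gradient bound for the semigroup. Since $\sup_{s\ge0}s^{1/2}e^{-ts}\le Ct^{-1/2}$, we have $\|\Lambda^{1/2}e^{-t\Lambda}f\|\le Ct^{-1/2}\|f\|$, so
$$\|\nabla e^{-t\Lambda}f\|\le\|e^{-t\Lambda}f\|^{1/2}\,\|\Delta e^{-t\Lambda}f\|^{1/2}\le Ct^{-1/4}\|f\|,$$
and therefore $\|e^{-t\Lambda}f\|_{H^1}\le C(1+t^{-1/4})\|f\|$.

**Step 3.** The purpose is a global solution of the integral equation. With $p=1$, (11) reads $u_t+\Lambda u=F(u)$, $F(v)=|\nabla v|+kv$. As $\big||\nabla v|-|\nabla z|\big|\le|\nabla(v-z)|$, $F$ is globally Lipschitz from $H^1_0$ to $L^2$, and $F(0)=0$. For $\mu>0$ let $E_\mu$ be the Banach space of $v\in C([0,\infty);H^1_0)$ with $\sup_te^{-\mu t}\|v(t)\|_{H^1}<\infty$, and put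
$$\Phi(v)(t)=e^{-t\Lambda}u_0+\int_0^te^{-(t-\tau)\Lambda}F(v(\tau))\,d\tau .$$
The first term is bounded and continuous in $H^2_0$, because $u_0\in D(\Lambda^{1/2})$. For the second, write $g=F(v)\in C([0,\infty);L^2)$ and $z(t)=\int_0^te^{-s\Lambda}g(t-s)\,ds$. For $h>0$,
$$z(t+h)-z(t)=\int_0^te^{-s\Lambda}\big(g(t+h-s)-g(t-s)\big)ds+\int_t^{t+h}e^{-s\Lambda}g(t+h-s)\,ds .$$
By Step 2 and the uniform continuity of $g$ on compact intervals, both integrals tend to $0$ in $H^1$ as $h\to0$, uniformly for $t$ in compact intervals. So $z$ is continuous in $H^1_0$. Moreover, for $v_1,v_2\in E_\mu$,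
$$e^{-\mu t}\|\Phi(v_1)(t)-\Phi(v_2)(t)\|_{H^1}\le C\int_0^t\big(1+(t-\tau)^{-1/4}\big)e^{-\mu(t-\tau)}e^{-\mu\tau}\|v_1(\tau)-v_2(\tau)\|_{H^1}d\tau,$$
so the Lipschitz constant of $\Phi$ on $E_\mu$ is at most $C\int_0^\infty(1+s^{-1/4})e^{-\mu s}ds$. The same estimate with $v_2=0$ shows that $\Phi$ maps $E_\mu$ to itself. For $\mu$ large the constant is less than $1$, and $\Phi$ has a fixed point $u$.

**Step 4.** The purpose is to upgrade the regularity. Let $g=F(u)\in L^2(0,T;L^2)$, $g_j=\langle g,e_j\rangle$, $u_j=\langle u,e_j\rangle$, $u_{0j}=\langle u_0,e_j\rangle$. Then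
$$u_j(t)=e^{-\lambda_jt}u_{0j}+\int_0^te^{-\lambda_j(t-\tau)}g_j(\tau)\,d\tau,\qquad u_j'=-\lambda_ju_j+g_j .$$
Since $\|\lambda_je^{-\lambda_jt}\|_{L^1(0,\infty)}=1$ and $\|\lambda_je^{-\lambda_jt}\|_{L^2(0,\infty)}^2=\lambda_j/2$, Young's convolution inequality gives
$$\|\lambda_ju_j\|_{L^2(0,T)}^2\le\lambda_j|u_{0j}|^2+2\|g_j\|_{L^2(0,T)}^2 .$$
The sum over $j$ of the right side is $\|\Lambda^{1/2}u_0\|^2+2\|g\|_{L^2(0,T;L^2)}^2<\infty$. Hence $u\in L^2(0,T;D(\Lambda))=L^2(0,T;H^4\cap H^2_0)$. Then $u_t=-\Lambda u+g\in L^2(0,T;L^2)$, so $u\in H^1(0,T;L^2)$ and (11) holds a.e., for every $T$. $\blacksquare$
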